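\title{Three-cube-free sets of integers have density at most two thirds}

\begin{abstract}
A set of positive integers is $3$-cube-free if it contains no configuration $x,\ y,\ z,\ x+y,\ y+z,\ x+z,\ x+y+z$, where $x,y,z$ need not be distinct. We prove that a $3$-cube-free subset of $\{1,\dots,N\}$ has at most $\frac23N+O(\sqrt N)$ elements, as conjectured in the form $(\frac23+o(1))N$ by Eberhard and Pohoata. The proof uses only Kneser's theorem. With Kemperman's structure theorem we improve the bound to $\frac23N+1267$, and an example shows that the additive constant cannot be taken below $1$.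
\end{abstract}

\section{Introduction}

For a multiset $\{a_1,\dots,a_d\}$ of $d$ integers, repetitions allowed, the \emph{projective $d$-cube} that it generates is the set of its nonempty subset sums,
\[
\Sigma^*\{a_1,\dots,a_d\}=\Big\{\sum_{i\in J}a_i:\ \varnothing\ne J\subset\{1,\dots,d\}\Big\}.
\]
A set $A$ is \emph{$d$-cube-free} if it contains no projective $d$-cube. How large can a $d$-cube-free subset of $[N]=\{1,\dots,N\}$ be?

Two constructions give $N-\lfloor N/d\rfloor$ elements. The integers in $(N/d,N]$ form a $d$-cube-free set, because $a_1+\dots+a_d>N$. So do the integers in $[N]$ not divisible by $d$: if none of the $d$ partial sums $a_1+\dots+a_j$ is divisible by $d$, then two of them are congruent modulo $d$, and their difference is a subset sum divisible by $d$.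

For $d=2$ these constructions are optimal. A $2$-cube is a set $\{x,y,x+y\}$, so $2$-cube-free means sum-free. If $m$ is the largest element of a sum-free set $A$, then no $x<m$ has both $x\in A$ and $m-x\in A$. Hence $A$ contains at most one element of each pair $\{x,m-x\}$ and does not contain $m/2$, which gives $|A|\le\lceil m/2\rceil\le\lceil N/2\rceil$.

For $d=3$ the forbidden configurations are
\[
\Sigma^*\{x,y,z\}=\{x,\ y,\ z,\ x+y,\ y+z,\ x+z,\ x+y+z\},
\]
including degenerate ones such as $\{x,2x,3x\}$, and both constructions have $\lceil 2N/3\rceil$ elements. Eberhard and Pohoata conjectured that this is asymptotically the truth: every $3$-cube-free set $A\subset[N]$ satisfies $|A|\le(\frac23+o(1))N$, where $o(1)$ depends only on $N$ and tends to $0$ as $N\to\infty$; see Meng~\cite{Meng}. We prove the conjecture.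

\begin{theorem}\label{thm:sqrt}
Every $3$-cube-free set $A\subset[N]$ satisfies
\[
|A|\le\frac23N+\frac{\sqrt{2N}+29}{6}.
\]
\end{theorem}

The only outside tool in the proof is Kneser's theorem. Adding Kemperman's structure theorem removes the dependence of the error term on $N$.

\begin{theorem}\label{thm:const}
For every $N$, every $3$-cube-free set $A\subset[N]$ satisfies $|A|<\frac23N+1267$.
\end{theorem}

The error term in Theorem~\ref{thm:const} has the optimal order, since the constant cannot be taken below $1$. This is shown by a third asymptotically extremal set, which mixes the periodic construction with the interval construction.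

\begin{proposition}\label{prop:third}
Let $N=6k$ with $k\ge1$. The set
\[
A=\{x\in[N]: x\text{ odd}\}\cup\{x\in[N]: x\text{ even},\ x\ge4k\}
\]
is $3$-cube-free and has $\frac23N+1$ elements.
\end{proposition}

\begin{proof}
There are $3k$ odd elements and $k+1$ even ones, so $|A|=4k+1$. Suppose that $\Sigma^*\{x,y,z\}\subset A$, and recall that every even element of $A$ is at least $4k$. If two generators are even, their sum is at least $8k>N$. If exactly one generator, say $z$, is even, then $z$ and $x+y$ are even elements of $A$, so $x+y+z\ge8k>N$. If all three are odd, then $x+y$, $y+z$, $x+z$ are even elements of $A$; adding them gives $2(x+y+z)\ge12k$. So $x+y+z=N$, which is impossible because $x+y+z$ is odd and $N$ is even.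
\end{proof}

Thus the largest $3$-cube-free subset of $[N]$ has at least $\lceil 2N/3\rceil$ elements, at least $\frac23N+1$ when $6\mid N$, and fewer than $\frac23N+1267$. We do not determine the optimal additive constant, and the numerical constants in the proofs are chosen for convenience.

\subsection*{The method}
As for $d=2$, we reflect $A$ in one of its own elements $m$. The set of $x$ with $x,m-x\in A$ need no longer be empty, but it is sum-free modulo $m$. When $A$ has density above $\frac23$ on $[m]$, this sum-free set has density above $\frac13$ in $\mathbb Z/m\mathbb Z$, and Kneser's theorem shows that it almost fills a union of residue classes modulo some divisor $n$ of $m$ (Section~\ref{sec:reflect}). The periodic structures attached to two nearby elements of $A$ constrain each other when their moduli are coprime and small (Section~\ref{sec:compare}). Just before the point where the surplus of $A$ over density $\frac23$ first reaches its maximum, $A$ has so many elements that these constraints contradict each other (Section~\ref{sec:max}); this gives Theorem~\ref{thm:sqrt}. The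 term $\sqrt N$ comes from the trivial bound on the moduli. In Sections~\ref{sec:tight} and~\ref{sec:modulus} we classify the possible unions of residue classes and bound the moduli by an absolute constant, which gives Theorem~\ref{thm:const}.

\subsection*{Conventions}
From now on $A\subset[N]$ is a fixed $3$-cube-free set, and \emph{cube} means projective $3$-cube. We write $\mathbb Z_n=\mathbb Z/n\mathbb Z$. The \emph{excess} of $A$ at an integer $t$ with $0\le t\le N$ is
\[
e(t)=|A\cap[t]|-\tfrac23t .
\]
It starts at $e(0)=0$, rises by $\frac13$ at each element of $A$, and falls by $\frac23$ at each other integer; the theorems are upper bounds for $e(N)$. We use the following count three times: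
\begin{equation}\label{eq:count}
\begin{array}{c}
\text{an open interval of length $L$ contains at least $L/n-1$ integers}\\
\text{from any given residue class modulo $n$.}
\end{array}
\end{equation}
Indeed, such an interval contains $\lceil L/n\rceil-1$ disjoint half-open intervals of length $n$, and each of these contains one integer of the class.

\section{Reflection in an element of $A$}\label{sec:reflect}

Fix $m\in A$. The reflection $x\mapsto m-x$ maps $[m-1]$ to itself. We record where $A$ meets its mirror image and how many points both miss: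
\[
B_m=\{x\in[m-1]: x\in A,\ m-x\in A\},\qquad
\nu(m)=\#\{x\in[m-1]: x\notin A,\ m-x\notin A\}.
\]
Note that $B_m=m-B_m$. The set $A'=A\cap[m-1]$ has $\frac23m+e(m)-1$ elements, and $A'\cup(m-A')$ has $m-1-\nu(m)$ elements. Since $B_m=A'\cap(m-A')$, inclusion--exclusion gives
\begin{equation}\label{eq:B}
|B_m|=2|A'|-(m-1)+\nu(m)=\frac m3+2e(m)-1+\nu(m).
\end{equation}
The cubes whose largest element is $m$ are detected by $B_m$.

\begin{lemma}\label{lem:sumfree}
Let $m\in A$. There are no $x,y,z\in B_m$ with $x+y\equiv z\pmod m$.
\end{lemma}

\begin{proof}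
Since $0<x+y<2m$, the congruence means $x+y=z$ or $x+y=z+m$. Suppose that $x+y=z$, and put $w=m-z\in B_m$. Then $x,y,w\in A$, and the sums $x+y=z$, $x+w=m-y$, $y+w=m-x$, $x+y+w=m$ all lie in $A$, so $A$ contains the cube $\Sigma^*\{x,y,w\}$. If $x+y=z+m$, then $(m-x)+(m-y)=m-z$, which is the first case for the elements $m-x,\ m-y,\ m-z$ of $B_m$.
\end{proof}

If sum-free subsets of $\mathbb Z_m$ had at most $m/3$ elements, \eqref{eq:B} would give $e(m)\le\frac12$ for all $m\in A$ and we would be done. They can be larger: for even $m$ the odd residues have density $\frac12$. This is a real obstacle. For even $N$, the odd numbers together with the even numbers in $(N/2,N]$ form a set of density about $\frac34$ that contains no cube with largest element $N$: the three generators would lie in $B_N$, which consists of odd numbers, so their sum could not be $N$. One element $m$ therefore cannot suffice. What it does give is structure, through Kneser's theorem.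

For a finite subset $X$ of an abelian group $G$, the \emph{stabilizer} of $X$ is the subgroup $\{g\in G: g+X=X\}$; the set $X$ is a union of cosets of its stabilizer, and $X$ is \emph{aperiodic} if the stabilizer is trivial.

\begin{theorem}[Kneser]\label{thm:kneser}
Let $X,Y$ be nonempty finite subsets of an abelian group, and let $H$ be the stabilizer of $X+Y$. Then $|X+Y|\ge|X+H|+|Y+H|-|H|$.
\end{theorem}

Call $m\in A$ \emph{rich} if $e(m)>\frac12$; by \eqref{eq:B} this makes $|B_m|>m/3$. Call a set $S\subset\mathbb Z_n$ \emph{tight} if
\[
3|S|=n+1,\qquad S=-S,\qquad S+S=\mathbb Z_n\setminus S .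
\]
So a tight set is symmetric and sum-free, and every residue outside it is a sum of two of its elements. Its modulus satisfies $n\equiv2\pmod3$, and $0\notin S$ because $0\in S+(-S)=S+S$. Its density $\frac{n+1}{3n}$ lies in $(\frac13,\frac12]$. The tight set in $\mathbb Z_2$ is $\{1\}$, and those in $\mathbb Z_5$ are $\{2,3\}$ and $\{1,4\}$.

\begin{lemma}\label{lem:structure}
Let $m\in A$ be rich. There are a divisor $n=n_m$ of $m$ and a tight set $S=S_m\subset\mathbb Z_n$ with the following properties, where $h_m=m/n$ and $T_m=\{x\in[m-1]: x\bmod n\in S\}$.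
\begin{enumerate}
\item[(i)] $B_m\subset T_m$.
\item[(ii)] $|T_m\setminus B_m|+\nu(m)=\frac{h_m}3+1-2e(m)<\frac{h_m}3$.
\item[(iii)] $h_m\ge3(2e(m)-1)$.
\item[(iv)] $2|T_m\setminus A|<\frac{h_m}3$.
\end{enumerate}
\end{lemma}

\begin{proof}
View $B=B_m$ as a subset of $\mathbb Z_m$, and let $H$ be the stabilizer of $B+B$. Put $n=m/|H|$. Then $H$ consists of the multiples of $n$, and the quotient map $\mathbb Z_m\to\mathbb Z_m/H\cong\mathbb Z_n$ is reduction modulo $n$. Let $S$ be the image of $B$ and $s=|S|$, so that $|B+H|=s|H|$ and $|B+B|=|S+S|\,|H|$. Part (i) holds by the definition of $S$, and $S=-S$ because $B=m-B$.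

The set $B+B$ is a union of $H$-cosets and is disjoint from $B$ by Lemma~\ref{lem:sumfree}, so it is disjoint from $B+H$. Hence $S+S$ is disjoint from $S$. Kneser's theorem gives $|S+S|\ge2s-1$, and therefore $n\ge s+(2s-1)=3s-1$. Richness gives the opposite bound: $3s|H|\ge3|B|>m=n|H|$, so $3s>n$. Thus $3s=n+1$. Now $|S+S|\ge2s-1=n-s$, so $S+S$ is all of $\mathbb Z_n\setminus S$, and $S$ is tight.

Each nonzero class modulo $n$ has $h_m$ members in $[m-1]$, and $0\notin S$, so $|T_m|=h_m\frac{n+1}3=\frac m3+\frac{h_m}3$. Subtracting \eqref{eq:B} gives the identity in (ii), and the inequality holds because $e(m)>\frac12$. The left side of (ii) is nonnegative, which gives (iii). For (iv), let $D=T_m\setminus A$. Since $T_m=m-T_m$, we have $T_m\setminus B_m=D\cup(m-D)$, while $|D\cap(m-D)|\le\nu(m)$. Hence $2|D|=|D\cup(m-D)|+|D\cap(m-D)|\le|T_m\setminus B_m|+\nu(m)<\frac{h_m}3$.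
\end{proof}

Part (iv) is a strong statement. The set $T_m$ is a union of $\frac{n+1}3$ residue classes, each with $h_m$ members, and the elements missing from $A$ amount in total to less than one sixth of a \emph{single} class. Part (iii) says that a large excess forces the classes to be long, and hence the modulus $n_m=m/h_m$ to be small. For instance, if $m\in A$ is prime then $e(m)\le\frac23$: either $m$ is not rich, or $n_m=m$ and $h_m=1$. Two of the extremal sets show the two extremes of the factorization $m=n_mh_m$.

\begin{example}\label{ex:mod3}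
Let $A$ consist of the integers in $[N]$ not divisible by $3$, and let $m\equiv2\pmod3$. Then $e(m)=\frac23$ and $B_m=\{1,4,\dots,m-1\}$. The sumset $\{2,5,\dots,2m-2\}$ has $\frac{2m-1}3$ terms, which are distinct modulo $m$ because $3\nmid m$. The order of its stabilizer divides both $m$ and $2m-1$, so it is $1$. Thus $n_m=m$, $h_m=1$, and $S_m=B_m$.
\end{example}

\begin{example}\label{ex:third}
Let $A$ be the set of Proposition~\ref{prop:third} and $m=N=6k$. Then $e(m)=1$ and $B_m$ is the set of odd numbers below $m$, so $n_m=2$, $h_m=3k$, and $T_m=B_m$. The quantity in (ii) equals $k-1$; it counts the even numbers in $(2k,4k)$.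
\end{example}

\section{Two nearby rich elements}\label{sec:compare}

A rich element $m_0$ tells us, through (iv), that almost all of $T_{m_0}$ lies in $A$. A second rich element $m$ tells us, through (i), that \emph{pairs} $x,m-x$ in $A$ are confined to $T_m$. To play one against the other we look for many pairs $x,m-x$ inside $T_{m_0}$. They exist exactly when $m\bmod n_{m_0}$ is a sum of two elements of $S_{m_0}$, and tightness says that this happens whenever $m\bmod n_{m_0}\notin S_{m_0}$.

Here is a case by hand. Suppose that $m_0=5h_0$ is rich with $n_{m_0}=5$ and $S_{m_0}=\{2,3\}$, and that $m=m_0-1$ is rich with $n_m=2$; then $m$ is even and $h_0$ is odd. We have $m\equiv4\equiv2+2\pmod 5$, so the reflection $x\mapsto m-x$ preserves the progression $X=\{2,7,12,\dots,m_0-3\}$, which has $h_0$ terms and lies in $T_{m_0}$. By (iv), fewer than $h_0/3$ terms $x$ have $x\notin A$ or $m-x\notin A$, so more than $\frac23h_0$ terms lie in $B_m$. But $B_m$ consists of odd numbers, and only $\frac{h_0-1}2$ terms of $X$ are odd. This contradiction shows that $S_{m_0}$ must be the other tight set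 $\{1,4\}$, the one that contains $m-m_0=-1$. The general case rests on the same gap between $\frac23$ and $\frac12$.

\begin{lemma}\label{lem:compare}
Let $m_0\ne m$ be rich elements of $A$ with $|m-m_0|\le4$. Write $n_0,S_0,T_0,h_0$ for the data of $m_0$ and $n,S$ for those of $m$. If $\gcd(n,n_0)=1$ and $h_0\ge2n+14$, then $|m-m_0|\bmod n_0\in S_0$.
\end{lemma}

\begin{proof}
Since $S_0=-S_0$ and $n_0\mid m_0$, the claim is that $m\bmod n_0\in S_0$. Suppose not. By tightness, $m\equiv r+r'\pmod{n_0}$ with $r,r'\in S_0$. Let $X$ be the set of integers $x\equiv r\pmod{n_0}$ in the open interval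
\[
\big(\max(0,m-m_0),\ \min(m,m_0)\big).
\]
The interval is chosen so that $x\in[m-1]$ and both $x$ and $m-x$ lie in $[m_0-1]$. Its length is $m_0-|m-m_0|\ge m_0-4$, so \eqref{eq:count} and $n_0\ge2$ give $|X|\ge h_0-\frac4{n_0}-1>h_0-4$.

For $x\in X$ the numbers $x$ and $m-x$ have residues $r$ and $r'$ modulo $n_0$, so both lie in $T_0$. At most $|T_0\setminus A|$ elements $x\in X$ have $x\notin A$, and at most $|T_0\setminus A|$ have $m-x\notin A$. By Lemma~\ref{lem:structure}(iv) for $m_0$,
\[
|X\cap B_m|>|X|-\frac{h_0}3 .
\]
On the other hand, every element of $B_m$ has its residue modulo $n$ in $S$. The set $X$ is an arithmetic progression with difference $n_0$ coprime to $n$, so any $n$ consecutive terms meet each class modulo $n$ once, and any block of at most $n$ consecutive terms contains at most $|S|=\frac{n+1}3$ elements of $B_m$. Splitting $X$ into at most $\frac{|X|}n+1$ blocks and using $\frac{n+1}{3n}\le\frac12$, we get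
\[
|X\cap B_m|\le\Big(\frac{|X|}n+1\Big)\frac{n+1}3\le\frac{|X|}2+\frac{n+1}3 .
\]
The two bounds give $\frac{h_0-4}2<\frac{|X|}2<\frac{h_0}3+\frac{n+1}3$. Multiplying by $6$ yields $h_0<2n+14$, a contradiction.
\end{proof}

Both hypotheses serve to make $X$ equidistribute modulo $n$. The bound on $h_0$ makes $X$ long compared with one period. Without coprimality the count gives nothing: if $n=n_0=2$, then $X$ and $T_m$ both consist of odd numbers.

\section{The first maximum of the excess}\label{sec:max}

Lemma~\ref{lem:compare} places distances between elements of $A$ into the sum-free set $S_0$. We need a base point $m_0$ and neighbors at distances $i$, $j$, and $i+j$, all rich, with moduli coprime to $n_0$. Coprimality comes free if $m_0$ is odd. Then $n_0$ is odd, and $3\nmid n_0$ since $n_0\equiv2\pmod3$, while $\gcd(n,n_0)$ divides $m-m_0$, whose prime factors are $2$ or $3$ when $|m-m_0|\le4$. The neighbors are found just before the first maximum of $e$.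

\begin{proposition}\label{prop:key}
Let $E=\max_{0\le t\le N}e(t)$, assume $E\ge3$, and put $Q=6E-15$. Then there is a rich $m\in A$ with $h_m>Q$ and $2n_m+14>Q$.
\end{proposition}

\begin{proof}
Let $M$ be the smallest $t$ with $e(t)=E$. Since $e(t)\le t/3$, we have $M\ge9$. For $1\le j\le M$ the minimality of $M$ gives $e(M-j)<e(M)$, that is,
\[
|A\cap(M-j,M]|>\tfrac23j .
\]
Taking $j=3$ shows that $M,M-1,M-2\in A$. Taking $j=6$ shows that at most one of $M-5,\dots,M$ is missing from $A$; so either $M-3\in A$, or both $M-4$ and $M-5$ lie in $A$.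

Let $W=A\cap[M-5,M]$. As $e$ rises by at most $\frac13$ per step, each $m\in W$ has $e(m)\ge E-\frac53>E-2\ge1$. So $m$ is rich, and $h_m>3(2(E-2)-1)=Q$ by Lemma~\ref{lem:structure}(iii). It remains to find $m\in W$ with $2n_m+14>Q$.

Suppose that $2n_m+14\le Q$ for all $m\in W$. Let $m_0$ be the odd one of $M$ and $M-1$, with data $n_0,S_0,h_0$. For $m\in W$ with $0<|m-m_0|\le4$ we have $h_0>Q\ge2n_m+14$, and $\gcd(n_m,n_0)=1$ as explained above. Lemma~\ref{lem:compare} then puts $|m-m_0|\bmod n_0$ in $S_0$.

If $m_0=M$, the elements $M-1$ and $M-2$ give $1,2\in S_0$. If $m_0=M-1$, the element $M$ gives $1\in S_0$; then either $M-3\in A$ gives $2\in S_0$, or $M-4,M-5\in A$ give $3,4\in S_0$. In each case $1+1=2$ or $1+3=4$ contradicts $(S_0+S_0)\cap S_0=\varnothing$.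
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sqrt}]
Suppose that $e(N)>\frac{\sqrt{2N}+29}6$. Then $E\ge e(N)>3$ and $Q=6E-15>\sqrt{2N}+14$. For the element $m$ of Proposition~\ref{prop:key},
\[
2m=2n_m\cdot h_m>(Q-14)\,Q>\sqrt{2N}\cdot\sqrt{2N}=2N,
\]
which contradicts $m\le N$.
\end{proof}

The square root enters at the last step, where $n_m$ is bounded only through $n_mh_m\le N$. To obtain Theorem~\ref{thm:const} from Proposition~\ref{prop:key} we must show that $n_m$ is bounded by an absolute constant once $h_m$ exceeds an absolute constant. For this we need to know what $S_m$ is.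

\section{Tight sets are dilates of the middle third}\label{sec:tight}

Let $n=3b-1$, and let $I=\{b,b+1,\dots,2b-1\}\subset\mathbb Z_n$ be the \emph{middle third}. It is tight: $-I=\{n-2b+1,\dots,n-b\}=I$, and $I+I=\{2b,\dots,4b-2\}$ consists of the $2b-1=n-b$ consecutive residues that follow $I$. Multiplying by a unit of $\mathbb Z_n$ preserves tightness. For instance $\{1,4\}=2\cdot\{2,3\}$ in $\mathbb Z_5$, and the set in Example~\ref{ex:mod3} is $3\cdot I$, since $3b\equiv1\pmod n$. We show that there are no other tight sets.

A tight set has $|S+S|=n-b=2|S|-1$, the least size that Kneser's theorem allows for an aperiodic sumset. Kemperman's theorem describes this critical case. We state only the part that we use; in types (III) and (IV) the full theorem imposes further conditions. An \emph{arithmetic progression with difference $d$} is a set $X=\{a,a+d,\dots,a+(|X|-1)d\}$.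

\begin{theorem}[Kemperman {\cite[Theorem~5.1]{Kemperman}}]\label{thm:kemperman}
Let $G$ be an abelian group with at least two elements, and let $S\subset G$ be a nonempty finite set such that $|S+S|=2|S|-1$ and $S+S$ is aperiodic. Then there are a subgroup $F$ with $|F|\ge2$ and nonempty sets $S_1,S_2\subset S$, each contained in an $F$-coset, such that $S\setminus S_1$ and $S\setminus S_2$ are (possibly empty) unions of $F$-cosets and one of the following holds.
\begin{enumerate}
\item[(I)] $|S_1|=1$ or $|S_2|=1$.
\item[(II)] $S_1$ and $S_2$ are arithmetic progressions with a common difference.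
\item[(III)] For some finite subgroup $K$, each of $S_1,S_2$ lies in a $K$-coset and $|S_1|+|S_2|=|K|+1$.
\item[(IV)] For some finite subgroup $K$, each of $S_1,S_2$ lies in a $K$-coset and $|S_1|+|S_2|=|K|$.
\end{enumerate}
\end{theorem}

\begin{lemma}\label{lem:tight}
Let $S\subset\mathbb Z_n$ be tight, with $n=3b-1$ and $b\ge2$. Then $S=k\cdot I$ for some integer $k$ coprime to $n$.
\end{lemma}

\begin{proof}
The sets $S$ and $S+S=\mathbb Z_n\setminus S$ have the same stabilizer. Its order divides $n$ and $|S|=b$, hence divides $3b-n=1$. So both sets are aperiodic, and Theorem~\ref{thm:kemperman} applies. We first show that $S_1=S_2=S$, and then that only type (II) is possible.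

Since $S$ is aperiodic and $|F|\ge2$, the set $S$ is not a union of $F$-cosets, so $S_1$ is a proper subset of its coset $c$. The set $S\setminus S_1$ is a union of cosets disjoint from $S_1$, so it avoids $c$. Thus $S_1=S\cap c$, and every other coset is contained in $S$ or disjoint from $S$. The same holds for $S_2$, and $c$ is the only coset that $S$ meets in a nonempty proper subset; hence $S_2=S_1$.

Pick $y\in c\setminus S$ and write $y=s+s'$ with $s,s'\in S$. If $s\notin c$, then $s+F\subset S$, so $S+S\supset s+s'+F=c\supset S_1$, contradicting $(S+S)\cap S=\varnothing$. So $s\in c$, and by symmetry $s'\in c$. Then $c+c=c$, which means $c=F$. If $S\ne S_1$, then $S$ contains a whole coset $c'$, and for $s_1\in S_1\subset F$ we get $c'=c'+s_1\subset S+S$, again contradicting sum-freeness. So $S_1=S_2=S$.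

Type (I) is excluded by $|S|=b\ge2$. In types (III) and (IV) the order $|K|$ would be $2b-1$ or $2b$, and it divides $n=3b-1$. But for $b\ge2$ we have $2b<3b-1<2(2b-1)$, so both numbers lie strictly between $n/2$ and $n$. Hence $S$ is an arithmetic progression with some difference $k$.

The sumset $S+S$ lies in one coset of the subgroup generated by $k$, and $|S+S|=2b-1>n/2$, so that subgroup is $\mathbb Z_n$ and $k$ is a unit. Write $S=k\cdot\{a,\dots,a+b-1\}$. Then $S+S=k\cdot\{2a,\dots,2a+2b-2\}$, and its complement is $k\cdot\{2a+2b-1,\dots,2a+3b-2\}$. This complement equals $S$. A run of $b<n$ consecutive residues determines its first term, so $a\equiv2a+2b-1$, that is, $a\equiv1-2b\equiv b\pmod n$.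
\end{proof}

\section{Bounding the modulus}\label{sec:modulus}

\begin{proposition}\label{prop:modulus}
If $m\in A$ is rich and $h_m>30$, then $n_m\le3782$.
\end{proposition}

Some lower bound on $h_m$ is necessary, since Example~\ref{ex:mod3} has $h_m=1$ and $n_m=m$. Small moduli do occur with long classes, as in Example~\ref{ex:third}.

\subsection*{Setting}
Fix a rich $m$ with $n=n_m=3b-1$ and $b\ge2$. Write $h=h_m$, $B=B_m$, and $S_m=k\cdot I$ as in Lemma~\ref{lem:tight}. We index the residue classes so that the dilation disappears: for $\theta\in\mathbb Z_n\setminus\{0\}$ let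
\[
C_\theta=\{x\in[m-1]: x\equiv k\theta\pmod n\}.
\]
Each $C_\theta$ is a progression with difference $n$ and $h$ terms, and $m-C_\theta=C_{-\theta}$. If $x\in C_\theta$, $x'\in C_{\theta'}$, $x+x'<m$ and $\theta+\theta'\ne0$, then $x+x'\in C_{\theta+\theta'}$. The set $T_m$ is the union of the $C_\theta$ with $\theta\in I$. For $\theta\in I$ we expect $C_\theta$ to lie in $B$. For $\theta\notin I$ the class $C_\theta$ avoids $B$, so at most one of $x$, $m-x$ lies in $A$, and we expect exactly one. The failures are counted by
\[
\tau_\theta=|C_\theta\setminus B|\quad(\theta\in I),\qquad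
\nu_\theta=\#\{x\in C_\theta: x\notin A,\ m-x\notin A\}\quad(\theta\notin I,\ \theta\ne0).
\]
Reflection gives $\tau_{-\theta}=\tau_\theta$ and $\nu_{-\theta}=\nu_\theta$, and Lemma~\ref{lem:structure}(ii) gives
\begin{equation}\label{eq:defect}
\sum_{\theta\in I}\tau_\theta+\sum_{\theta\notin I,\ \theta\ne0}\nu_\theta<\frac h3 .
\end{equation}

\subsection*{A case without failures}
The difficulty is that for $\theta\notin I$ we do not know \emph{which} of $x$ and $m-x$ lies in $A$. The following case shows how to find out. Let $n=5$, $k=1$, $I=\{2,3\}$, $m>72$, and suppose that all $\tau_\theta$ and $\nu_\theta$ vanish.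

Let $x\equiv1\pmod5$ with $2x+1<m$, and suppose that $x\in A$. The numbers $2x$, $x+1$, $2x+1$ are $2,2,3$ modulo $5$, so they lie in $B$, together with their reflections. If $1\in A$, then $\Sigma^*\{x,x,1\}\subset A$. Otherwise $m-1\in A$, and with $z=m-2x-1$ the cube $\Sigma^*\{x,x,z\}=\{x,\ z,\ 2x,\ m-(x+1),\ m-1\}$ lies in $A$. So $x\notin A$. Replacing $1$ by $4$, and $2,2,3$ by $3,3,2$, shows that $x\notin A$ for $x\equiv4\pmod5$ with $2x+4<m$. Reflecting, every $x\equiv\pm1\pmod 5$ with $\frac{m+4}2<x<m$ lies in $A$. The interval $(\frac{m+4}4,\frac m3)$ has length $\frac m{12}-1>5$, so it contains some $x\equiv2\pmod5$. Then $x\in A$, while $2x\equiv4$ and $3x\equiv1$ lie in $(\frac{m+4}2,m)$. Thus $\{x,2x,3x\}\subset A$, a contradiction.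

In general failures do occur, and for $n=5$ the allowance $h/3$ in \eqref{eq:defect} may fall on the few classes just used. When $n$ is large we have many disjoint choices of classes, and one choice sees few failures.

\subsection*{Classes that are nearly full above $m/2$}
The first half of the argument above survives failures in the following form.

\begin{lemma}\label{lem:upper}
Let $u\in\mathbb Z_n$ satisfy $u\ne0$, $u\notin I$, and $2u,3u\in I$. Put
\[
\sigma_u=\nu_u+2\tau_{2u}+\tau_{3u},\qquad Y_u=\tfrac12\big(m-n(\sigma_u+1)\big).
\]
Then at most $\sigma_u$ elements $x\in C_u$ with $x>m-Y_u$ lie outside $A$.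
\end{lemma}

\begin{proof}
We first show that the set $V$ of $y\in A\cap C_u$ with $y<Y_u$ has at most $\tau_{2u}$ elements. Assume $V\ne\varnothing$ and let $x_0=\min V$. It suffices to show that $x_0+y\notin B$ for every $y\in V$, since then $y\mapsto x_0+y$ injects $V$ into $C_{2u}\setminus B$.

Suppose that $x_0+y\in B$ for some $y\in V$. We look for a third generator $v\in C_u$ with $v<m-x_0-y$. Since $x_0+y<2Y_u$, we have $m-x_0-y>n(\sigma_u+1)$, so by \eqref{eq:count} there are more than $\sigma_u$ such $v$. For each of them $x_0+v,\ y+v\in C_{2u}$ and $x_0+y+v\in C_{3u}$. At most $\nu_u$ of them have $v\notin A$ and $m-v\notin A$; at most $\tau_{2u}$ have $x_0+v\notin B$; at most $\tau_{2u}$ have $y+v\notin B$; and at most $\tau_{3u}$ have $x_0+y+v\notin B$. These bounds add up to $\sigma_u$, so some $v$ has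
\[
x_0+v,\quad y+v,\quad x_0+y+v\ \in B,\qquad\text{and}\qquad v\in A\ \text{ or }\ m-v\in A .
\]
If $v\in A$, then $\Sigma^*\{x_0,y,v\}\subset A$. If $m-v\in A$, let $z=m-(x_0+y+v)\in B$. Then $x_0+z=m-(y+v)$ and $y+z=m-(x_0+v)$ lie in $B$, and $x_0+y+z=m-v\in A$, so $\Sigma^*\{x_0,y,z\}\subset A$. Both are contradictions.

The residue $-u$ satisfies the same hypotheses as $u$, with $\sigma_{-u}=\sigma_u$, $Y_{-u}=Y_u$, and $\tau_{-2u}=\tau_{2u}$. So at most $\tau_{2u}$ elements of $A\cap C_{-u}$ are less than $Y_u$. Now let $x\in C_u\setminus A$ with $x>m-Y_u$. Either $m-x\notin A$, which happens for at most $\nu_u$ values of $x$, or $m-x$ is an element of $A\cap C_{-u}$ less than $Y_u$, which happens for at most $\tau_{2u}$ values. The total is at most $\nu_u+\tau_{2u}\le\sigma_u$.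
\end{proof}

\subsection*{Choosing the classes}
We want $x,2x,3x\in A$ with $x\in C_p$ and $x$ a little above $m/4$. For $x$ we need $p\in I$. For $2x$ and $3x$ we apply Lemma~\ref{lem:upper} with $u=2p$ and $u=3p$, which requires $4p,6p\in I$ and $6p,9p\in I$. For large $n$, put $t=p/n$; we want $t,4t,6t,9t$ in $[\frac13,\frac23]$ modulo $1$. This holds for $t\in[\frac7{18},\frac{11}{27}]$, where $4t-1\in[\frac59,\frac{17}{27}]$, $6t-2\in[\frac13,\frac49]$, and $9t-3\in[\frac12,\frac23]$. So about $n/54$ values of $p$ are available. In the case $n=5$ above, $p=2$.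

\begin{proof}[Proof of Proposition~\ref{prop:modulus}]
Suppose that $n>3782$. Since $n\equiv2\pmod3$, we have $n\ge3785$ and $b\ge1262$.

\emph{Admissible residues.} Let $\Pi$ be the set of integers $p$ with $\frac{7b-2}6\le p\le\frac{11b-4}9$. This closed interval has length $\frac{b-2}{18}\ge70$, so $|\Pi|\ge70$. We claim that for $p\in\Pi$ the integers $p,\ 4p-n,\ 6p-2n,\ 9p-3n$ lie in $[b,2b-1]$. As $n=3b-1$, this means
\[
b\le p\le2b-1,\quad 4b-1\le4p\le5b-2,\quad 7b-2\le6p\le8b-3,\quad 10b-3\le9p\le11b-4 .
\]
For the lower bounds, $6p\ge7b-2$ holds by definition. It gives $p\ge b$ because $7b-2\ge6b$, hence $4p\ge4b-1$, and it gives $9p\ge\frac32(7b-2)=\frac{21}2b-3\ge10b-3$. For the upper bounds, $9p\le11b-4$ holds by definition. It gives $4p\le5b-2$ because $4(11b-4)\le9(5b-2)$ for $b\ge2$; it gives $6p\le8b-3$ because $6(11b-4)\le9(8b-3)$; and it gives $p\le2b-1$ because $11b-4\le9(2b-1)$. So $p,4p,6p,9p\in I$ in $\mathbb Z_n$. Since $I$ is sum-free, $p\in I$ gives $2p\notin I$, and $3p+3p=6p\in I$ gives $3p\notin I$. Since $0\notin I$ and $4p,6p\in I$, we have $2p\ne0$ and $3p\ne0$.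 Thus Lemma~\ref{lem:upper} applies to $u=2p$ and to $u=3p$.

\emph{Averaging.} For $p\in\Pi$ let
\[
\Sigma_p=\tau_p+\sigma_{2p}+\sigma_{3p}=\tau_p+2\tau_{4p}+3\tau_{6p}+\tau_{9p}+\nu_{2p}+\nu_{3p}.
\]
For $1\le i\le9$ and distinct $p,p'\in\Pi$ we have $0<i|p-p'|\le\frac{b-2}2<n$, so $p\mapsto ip$ is injective from $\Pi$ to $\mathbb Z_n$. Summing over $\Pi$, each $\tau_\theta$ therefore appears with total weight at most $1+2+3+1=7$ and each $\nu_\theta$ with weight at most $2$. By \eqref{eq:defect}, $\sum_{p\in\Pi}\Sigma_p<\frac{7h}3$, and some $p\in\Pi$ has $\Sigma_p\le\frac{7h}{3\cdot70}=\frac h{30}$. Fix this $p$.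

\emph{The cube $\{x,2x,3x\}$.} For $u=2p$ and $u=3p$ we have $\sigma_u\le\frac h{30}$, and $nh=m$, so
\[
m-Y_u=\frac m2+\frac{n\sigma_u}2+\frac n2\le\frac{31m}{60}+\frac n2 .
\]
Consider the $x\in C_p$ with $\frac{31m}{120}+\frac n4<x<\frac m3$. The interval has length $\frac{3m}{40}-\frac n4$, so by \eqref{eq:count} there are at least $\frac{3h}{40}-\frac54$ such $x$. For each of them $2x\in C_{2p}$ and $3x\in C_{3p}$, since $3x<m$; moreover $2x>m-Y_{2p}$ and $3x>2x>m-Y_{3p}$. At most $\tau_p$ of these $x$ lie outside $A$. By Lemma~\ref{lem:upper}, at most $\sigma_{2p}$ have $2x\notin A$ and at most $\sigma_{3p}$ have $3x\notin A$. So at most $\Sigma_p\le\frac h{30}$ values of $x$ are lost, and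
\[
\frac{3h}{40}-\frac54-\frac h{30}=\frac h{24}-\frac54>0
\]
because $h>30$. Some $x$ has $\Sigma^*\{x,x,x\}=\{x,2x,3x\}\subset A$, a contradiction.
\end{proof}

\begin{remark}
The constants arise as follows. If $\Sigma_p\le\varepsilon h$, the last step has at least $\frac h{12}-\frac{\varepsilon h}4-\frac54$ candidates and loses at most $\varepsilon h$, so it needs $\varepsilon<\frac1{15}$. The choice $\varepsilon=\frac1{30}$ requires $70$ values of $p$, hence $b\ge2+18\cdot70=1262$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:const}]
Suppose that $e(N)\ge1267$. Then $E\ge1267$ and $Q=6E-15\ge7587$. The element $m$ of Proposition~\ref{prop:key} has $h_m>Q>30$, so $n_m\le3782$ by Proposition~\ref{prop:modulus}. Then $2n_m+14\le7578<Q$, which contradicts Proposition~\ref{prop:key}. Hence $|A|=\frac23N+e(N)<\frac23N+1267$.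
\end{proof}

\begin{thebibliography}{9}

\bibitem{Kemperman}
Kemperman, Acta Math.\ \textbf{103} (1960).

\bibitem{Meng}
Yuchen Meng, \emph{A note on cube-free problems}, arXiv:2311.12318 (2023).

\end{thebibliography}
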